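# The nilpotent Omnibus Conjecture: a counterexample, and even generators of lowest degree

## 1. Minimal Sullivan algebras, truncations, weights, and chain conditions

All algebras are over $\mathbb{Q}$ and graded in degrees $\ge 0$. The words even and odd refer to the cohomological degree, written $|a|$ or $\deg a$. A commutative differential graded algebra, or cdga, is a graded algebra with $ab=(-1)^{|a||b|}ba$ and a differential $d$ of degree $+1$ satisfying $d^2=0$ and $d(ab)=(da)b+(-1)^{|a|}a\,db$. In particular $a^2=0$ whenever $|a|$ is odd. We write $H^{\rm even}=\bigoplus_j H^{2j}$, and $H^{{\rm even},>0}$ for its part of positive degree. An element $a$ of an algebra is nilpotent if $a^N=0$ for some $N$. A dg ideal is a graded ideal $I$ with $dI\subset I$; the quotient by it is again a cdga.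

For a graded vector space $V$, $\Lambda V$ denotes the free graded commutative algebra on $V$: polynomial on $V^{\rm even}$, tensor exterior on $V^{\rm odd}$. The span of products of exactly $j$ elements of $V$ is $\Lambda^jV$ ($j$ is the word length), and $\Lambda^+V=\Lambda^{\ge1}V$. An element of $\Lambda^{\ge2}V$ is called decomposable. For an ungraded space, or a space in one even degree, $S^j$ is the symmetric power; for a space in one odd degree, $\Lambda^j$ is the exterior power.

**Definition 1.** A *Sullivan algebra* is a cdga $(\Lambda V,d)$ with $V=V^{\ge1}$ and an exhaustive filtration $0=V(-1)\subset V(0)\subset V(1)\subset\cdots$ of $V$ by graded subspaces such that $dV(p)\subset\Lambda V(p-1)$. It is *minimal* if $dV\subset\Lambda^{\ge2}V$. It has *finite type* if each $V^n$ is finite dimensional.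

We always assume $V^1=0$. Then decomposability does all the work. If $v\in V^n$, each monomial of $dv$ has at least two factors, each of degree at least $2$, and total degree $n+1$; so every factor has degree at most $n-1$:
$$dV^n\subset \Lambda V^{<n}. \tag{1}$$
So the filtration by degree is automatic. Each $dv$ is a polynomial in finitely many generators, all of smaller degree.

*Example.* $\Lambda(a,b)$ with $|a|=2$, $|b|=3$, $da=0$, $db=a^2$ is minimal. Its cohomology is $\mathbb{Q}[a]/(a^2)$. In contrast, $\Lambda(b,c)$ with $|b|=2$, $|c|=3$, $db=c$ is not minimal, since $db$ is linear.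

**Definition 2.** Let $(\Lambda V,d)$ be minimal with $V^1=0$, and $k\ge1$. Let $I_k$ be the ideal generated by $V^{<k}$. The *truncation* $\Lambda V^{\ge k}$ is the quotient cdga $\Lambda V/I_k$, with induced differential $\bar d$.

By (1), $dV^{<k}\subset\Lambda^{+}V^{<k}\subset I_k$, so $I_k$ is a dg ideal. If $v\in V^k$, then by (1) every monomial of $dv$ contains a generator of degree $<k$, so $\bar dv=0$. Hence every $v\in V^k$ defines a class $[v]\in H(\Lambda V^{\ge k},\bar d)$, whether or not $v$ is a cocycle in $\Lambda V$.

*Example.* Let $|u_1|=|u_2|=|u_3|=3$, $|y|=5$, $|v|=8$, $|w|=15$, with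
$$du_i=0,\quad dy=u_1u_2,\quad dv=u_1u_2u_3,\quad dw=v^2-2vyu_3 .$$
Since $d(yu_3)=u_1u_2u_3$, the element $v'=v-yu_3$ is a cocycle, and $(v')^2=v^2-2vyu_3$ because $(yu_3)^2=0$. So $d(dw)=0$ and the algebra is minimal. Replacing the generator $v$ by $v'$ shows that it is $\Lambda(u_1,u_2,u_3,y)\otimes\Lambda(v',w)$ with $dw=(v')^2$; its cohomology is finite dimensional. The element $v$ is not a cocycle. In $\Lambda V^{\ge8}=\Lambda(v,w)$ it is one, and $\bar dw=v^2$, so $[v]^2=0$.

**Definition 3.** A *weight grading* on $\Lambda P$ assigns to each element of a homogeneous basis of $P$ a positive integer and extends additively to monomials. If $d$ preserves weight, the span of all monomials of weight $\ge s$ is a dg ideal.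

*Example.* In $\Lambda(u,y)$ with $|u|=2$, $|y|=3$, $dy=u^2$, give $u$ weight $1$ and $y$ weight $2$. Dividing by weight $\ge3$ leaves the span of $1,u,u^2,y$, with $dy=u^2$ and cohomology spanned by $1,u$.

**Definition 4.** A *derivation of even degree* of a graded algebra is a homogeneous linear map $\theta$ of even degree with $\theta(ab)=\theta(a)b+a\theta(b)$. Given operators $\theta_1,\dots,\theta_i$ on a graded space $H$, a subspace is *stable* if all $\theta_j$ map it to itself. We say that $H$ has the *descending chain condition* (DCC) on stable graded subspaces if every sequence $M^{(1)}\supset M^{(2)}\supset\cdots$ of such subspaces is eventually constant.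

*Example.* On $\mathbb{Q}[t]$, $|t|=2$, let $\theta=d/dt$, a derivation of degree $-2$. A graded subspace is spanned by a set of powers of $t$, and if it is stable this set is closed under lowering the exponent. So the stable graded subspaces are $0$, the spans of $1,t,\dots,t^n$, and $\mathbb{Q}[t]$. DCC holds, although $\mathbb{Q}[t]$ is infinite dimensional.

## 2. Are generators nilpotent in their own truncation?

The following problem is taken from Manuel Amann, "The Omnibus Conjecture---disproved", arXiv:2011.01827 (2020).

**Conjecture (nilpotent Omnibus Conjecture).** Let $(\Lambda V,d)$ be a minimal Sullivan algebra, $V^1=0$, in which both $V^{\rm even}$ and $H^{\rm even}(\Lambda V,d)$ are finite dimensional. Then, given a homogeneous basis $(v_i)_{i\ge0}$ of $V$, each $v_i$ is nilpotent in the cohomology algebra $H(\Lambda V^{\ge\deg v_i},\bar d)$.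

In words: if there are few even generators and little even cohomology, and one sets to zero all generators below a given generator $v$, must some power of $v$ become exact? We shall prove that the answer is no in general, and yes for the even generators of lowest even degree.

**Theorem 1.** For every $m\ge1$ there is a minimal Sullivan algebra $(\Lambda V,d)$ of finite type with $V=V^{\ge2m}$ (so $V^1=0$), such that

* $V^{\rm even}=V^{2m}\oplus V^k$ with $k=6m-2$, $\dim V^{2m}=3$, $V^k=\mathbb{Q}x$;
* $H^{\rm even}(\Lambda V,d)=\mathbb{Q}\oplus V^{2m}$ (dimension $4$);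
* there is a cdga morphism $\rho:(\Lambda V^{\ge k},\bar d)\to(\mathbb{Q}[x],0)$ with $\rho(x)=x$.

Hence $[x]^N\ne0$ in $H(\Lambda V^{\ge k},\bar d)$ for all $N$. Every homogeneous basis of $V$ contains a nonzero multiple of $x$, so the conjecture is false.

**Theorem 2.** Let $(\Lambda V,d)$ be a minimal Sullivan algebra with $V^1=0$ and $\dim H^{\rm even}(\Lambda V,d)<\infty$ (no assumption on $V^{\rm even}$ or on finite type). Let $U\subset V^{\rm odd}$ be a finite-dimensional graded subspace with $dU\subset\Lambda U$. Then there is $N$ such that every product of $N$ classes in $H^{{\rm even},>0}(\Lambda V/(U))$ is zero. Consequently every product of $2N$ classes in $H^{>0}(\Lambda V/(U))$ is zero.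

**Corollary 3.** Let $(\Lambda V,d)$ be as in Theorem 2 and let $v\in V^k$ with $k$ even. If $dv\in\Lambda U$ for some finite-dimensional graded $U\subset(V^{<k})^{\rm odd}$ with $dU\subset\Lambda U$, then $v$ is nilpotent in $H(\Lambda V^{\ge k},\bar d)$. In particular this holds if $k$ is the least even degree with $V^k\ne0$. Hence the conjecture is true when $V^{\rm even}$ is concentrated in a single degree. By Theorem 1 it can fail when $V^{\rm even}$ lies in two degrees; there it fails in the second lowest even degree.

## 3. Odd generators, bottom generators, and cocycles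

Three cases need no work.

If $\deg v$ is odd, then $v^2=0$ already in the algebra. So only even generators matter.

If $k=\deg v$ is even and $V^{<k}=0$, then $\Lambda V^{\ge k}=\Lambda V$. The class $[v]^N$ lies in $H^{Nk}(\Lambda V)$, which is zero for large $N$ because $H^{\rm even}(\Lambda V)$ is finite dimensional.

If $k$ is even and $dv=0$ in $\Lambda V$, then $v^N$ is exact in $\Lambda V$ for large $N$, for the same reason. If $v^N=d\Psi$ in $\Lambda V$, the same equation holds modulo $I_k$.

So the first case with content is an even generator $v$ with $dv\neq0$. Then $v^N$ need not be a cocycle in $\Lambda V$, and it becomes one only in the quotient. The vanishing of $H^{\rm even}(\Lambda V)$ in high degrees says nothing directly about it. In the example after Definition 2 we were lucky: $v$ could be corrected to the cocycle $v-yu_3$.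

## 4. Deleting one generator, odd or even

A sensible plan is to pass from $\Lambda V$ to $\Lambda V^{\ge k}$ by deleting generators one at a time, lowest degree first, and to control $H^{\rm even}$ at each step. Consider the first step. Let $u\in V$ be homogeneous with $du=0$, choose a graded complement $V_1$ of $\mathbb{Q}u$ in $V$, and put $A_0=\Lambda V$, $A_1=\Lambda V/(u)$, identified as an algebra with $\Lambda V_1$.

**An odd generator.** Suppose $|u|$ is odd; then $u^2=0$ and $A_0=\Lambda V_1\oplus u\Lambda V_1$. For $a\in\Lambda V_1$ we have $da=d_1a+u\,\theta a$, where $d_1$ is the differential of $A_1$, and $\theta$ has degree $1-|u|$, which is even and negative. (Section 7 checks that $\theta$ is a derivation commuting with $d_1$.) Since $d(ub)=-u\,d_1b$, the ideal $uA_0$ is a shifted copy of $A_1$ with differential $-d_1$. The sequence $0\to uA_0\to A_0\to A_1\to0$ gives the exact sequence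
$$H^n(A_0)\to H^n(A_1)\xrightarrow{\ \pm\theta\ }H^{n+1-|u|}(A_1)\to H^{n+1}(A_0). \tag{2}$$
If $n$ is even, so is $n+1-|u|$. So the even classes of $A_1$ that lift to $A_0$ are those killed by $\theta$, an operator on $H^{\rm even}(A_1)$ itself that lowers degree.

*Example.* Let $|u|=3$, $|g|=2$, $|v|=4$, $du=dg=0$, $dv=ug$. Then $A_1=\mathbb{Q}[g,v]$ with zero differential, and $\theta=g\,\partial/\partial v$. An even element of $A_0$ is some $f\in\mathbb{Q}[g,v]$, with $df=u\,\theta f$, and boundaries are odd; so $H^{\rm even}(A_0)=\ker\theta=\mathbb{Q}[g]$. Note that $\theta^nv^n=n!\,g^n$. The powers of $v$ do not lift to $A_0$, but after enough applications of $\theta$ they leave a nonzero trace in $\ker\theta$, which is the image of $H^{\rm even}(A_0)$. Here $H^{\rm even}(A_0)$ is infinite dimensional, as it must be by Theorem 2, since $v$ is not nilpotent in $H(A_1)$.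

One might now hope that $\dim H^{\rm even}(A_0)<\infty$ implies $\dim H^{\rm even}(A_1)<\infty$. This is false.

*Example.* Let $B=\mathbb{Q}\oplus\mathbb{Q}g\oplus\mathbb{Q}u$ with $|g|=2$, $|u|=3$, all products of positive-degree elements zero, and $d=0$. By a textbook theorem of Sullivan, $B$ has a minimal model $\Lambda V$ with $V^1=0$ and $H(\Lambda V)\cong B$. Since $V^1=0$, $(\Lambda V)^3=V^3$, so the class of degree $3$ is represented by a generator $u\in V^3$ with $du=0$. Delete it. For $n\ge4$ the outer terms of (2) vanish, so $\theta:H^n(A_1)\to H^{n-2}(A_1)$ is an isomorphism. Also $A_1^1=0$ and $A_1^2=V^2$; here $dV^2=0$, because decomposable elements have degree $\ge4$, so $H^2(A_1)=V^2=H^2(\Lambda V)$ is one dimensional. Hence $\dim H^{2j}(A_1)=1$ for every $j\ge1$.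

Finite dimensionality is lost, but on $H^{{\rm even},>0}(A_1)$ the operator $\theta$ looks like $d/dt$ in the example after Definition 4, up to a shift: DCC on stable subspaces survives. This is the property that passes from step to step, and Section 7 turns it into Theorem 2.

**An even generator.** Suppose instead that $|u|$ is even. Multiplication by $u$ is injective on $A_0$, and $0\to A_0\xrightarrow{u}A_0\to A_1\to0$ (the first copy shifted) gives
$$H^n(A_0)\to H^n(A_1)\to H^{n+1-|u|}(A_0)\xrightarrow{\ u\ }H^{n+1}(A_0). \tag{3}$$
For $n$ even, $n+1-|u|$ is now odd. The even classes of $A_1$ that do not lift are governed by the odd classes of $A_0$ that are killed by $u$, and the hypotheses say nothing about $H^{\rm odd}(A_0)$. Here the plan stops. This also tells us what a counterexample needs: even generators below $x$, and an odd class $\Omega=dx$ built from them.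

## 5. Guarding the powers of $x$ by a map to $A\otimes\mathbb{Q}[x]$

Suppose we have low generators spanning $P$, an odd cocycle $\Omega\in\Lambda P$, and a new even generator $x$ with $dx=\Omega$. The even cohomology of $\Lambda P\otimes\Lambda x$ need not be finite dimensional, so we add odd generators $z$ of higher degree, with $dz$ running over unwanted even cocycles. The danger is that such a $z$ makes a power of $x$ exact modulo $P$.

The way around it is to avoid computing $H(\Lambda V^{\ge k})$ altogether. Choose a quotient $A$ of $\Lambda P$ and let $D=A\otimes\mathbb{Q}[x]$ with $dx=\Omega$. Carry along a morphism $\Phi:\Lambda V\to D$ while generators are added. When $z$ is added, $\Phi$ extends exactly if $\Phi(dz)$ is exact in $D$. If $A^+D$ is a dg ideal with $D/A^+D=(\mathbb{Q}[x],0)$, then at the end we have a map to $\mathbb{Q}[x]$ that sends $x$ to $x$ and kills $P$; no power of $x$ can then be exact modulo $P$. So we want $D$ to have no even cohomology in high degrees.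

**Lemma 4.** Let $A$ be a cdga, $k\geq 2$ even, $\Omega\in A^{k+1}$ a cocycle, and $D=A\otimes\mathbb{Q}[x]$ with $|x|=k$, $dx=\Omega$. If multiplication by $[\Omega]$ is injective on $H^{\rm even}(A)$, then every cocycle of $D$ of even degree $j$ is cohomologous in $D$ to a cocycle in $A^j$. In particular, for even $j$, $H^j(A)=0$ implies $H^j(D)=0$.

*Proof.* Let $z=\sum_{i=0}^na_ix^i$ be a cocycle of even degree $j$. The $a_i\in A$ are homogeneous of even degree, as $|x|$ is even. Suppose $n\ge1$. From
$$dz=\sum_i\bigl((da_i)x^i+i\,a_i\Omega\,x^{i-1}\bigr)=0$$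
the coefficients of $x^n$ and $x^{n-1}$ give $da_n=0$ and $da_{n-1}+n\,a_n\Omega=0$. So $a_n\Omega$ is exact in $A$. By injectivity $a_n=da'$ with $a'\in A$ homogeneous of odd degree. Now
$$d(a'x^n)=a_nx^n-n\,a'\Omega\,x^{n-1},$$
so $z-d(a'x^n)$ is a cocycle of degree $j$ and $x$-degree less than $n$. Induction on $n$ finishes the proof. $\square$

So we look for $A$ and $\Omega$ such that $H^{\rm even}(A)$ is finite dimensional and $[\Omega]$ acts injectively on it. We try small cases.

*One even generator.* Let $A=\Lambda(u,w,y)$, $|u|=2$, $|w|=|y|=3$, $dw=u^2$, $dy=0$, $\Omega=uy$. Then $H(A)=\mathbb{Q}[u]/(u^2)\otimes\Lambda y$, so $H^{\rm even}(A)$ is spanned by $1$ and $u$. Multiplication by $[\Omega]$ sends $1$ to $[uy]\ne0$, but $u\Omega=u^2y=d(wy)$ is exact. Injectivity fails at $u$.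

*Two even generators.* Let $W=\langle u_1,u_2\rangle$ be in degree $2m$ and $Y=\langle y_{11},y_{12},y_{22}\rangle$ in degree $4m-1$ with $dy_{ij}=u_iu_j$. The cocycles in $W\otimes Y$ form the kernel of the surjective multiplication map $W\otimes S^2W\to S^3W$, of dimension $6-4=2$. So they are spanned by
$$\Omega_1=u_1y_{12}-u_2y_{11},\qquad \Omega_2=u_1y_{22}-u_2y_{12}.$$
For odd $y,y'$ with $dy,dy'$ even, $d(yy')=(dy)y'-(dy')y$. Hence
$$u_1\Omega_1=d(y_{11}y_{12}),\qquad u_2\Omega_2=d(y_{12}y_{22}),\qquad u_1\Omega_2+u_2\Omega_1=u_1^2y_{22}-u_2^2y_{11}=d(y_{11}y_{22}).$$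
So for any $\Omega=\alpha\Omega_1+\beta\Omega_2$ and $\ell=\alpha u_1+\beta u_2$,
$$\ell\,\Omega=d\bigl(\alpha^2y_{11}y_{12}+\alpha\beta\,y_{11}y_{22}+\beta^2y_{12}y_{22}\bigr).$$
Whatever $\Omega\neq0$ we choose, some $\ell\ne0$ has $\ell\Omega$ exact.

The boundaries of the form $d(yy')$ are antisymmetric: if $Y$ is identified with $S^2W$ through $d$, they become $dy\otimes dy'-dy'\otimes dy$. So we need a cocycle $\Omega\in W\otimes Y$ for which $\ell\Omega\in S^2W\otimes S^2W$ is never antisymmetric, for $\ell\ne0$. With three even generators there is one.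

## 6. Three even generators: proof of Theorem 1

**Step 1: the low generators and the cocycle $\Omega$.** This step fixes the generators of degree below $k$. Let $W=\langle u_1,u_2,u_3\rangle$ in degree $2m$ and $Y=\langle y_{ij}:1\le i\le j\le3\rangle$ in degree $4m-1$, with $y_{ij}=y_{ji}$. Put $P=W\oplus Y$ and
$$du_i=0,\qquad dy_{ij}=u_iu_j .$$
So $d:Y\to S^2W$ is an isomorphism. Let
$$\Omega=u_1y_{23}+u_2y_{13}-2u_3y_{12}\in(\Lambda P)^{6m-1},\qquad d\Omega=(1+1-2)\,u_1u_2u_3=0. \tag{4}$$

**Step 2: a finite-dimensional quotient $A$ with small even cohomology.** The purpose is to have so little even cohomology that injectivity of $[\Omega]$ needs to be checked only on a space of dimension $4$. Give $u_i$ weight $1$ and $y_{ij}$ weight $2$. Then $d$ preserves weight, and we set $A=\Lambda P/(\text{weight}\ge5)$. A monomial with $a$ factors from $W$ and $b$ factors from $Y$ has weight $a+2b$, and its degree has the parity of $b$. So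
$$A^{\rm even}=\bigoplus_{j\le4}S^jW\ \oplus\ \Lambda^2Y,\qquad A^{\rm odd}=Y\oplus(W\otimes Y)\oplus(S^2W\otimes Y),\qquad A^0=\mathbb{Q}.$$

*(a) We have $H^{\rm even}(A)=\mathbb{Q}\oplus W$.* On $S^jW$ the differential is zero. On $\Lambda^2Y$, of weight $4$,
$$d(yy')=dy\otimes y'-dy'\otimes y\in S^2W\otimes Y .$$
This is the injection $\Lambda^2Y\to Y\otimes Y$, $yy'\mapsto y\otimes y'-y'\otimes y$, followed by the isomorphism $d\otimes1$; so $d$ is injective on $\Lambda^2Y$. Hence an even cocycle has no $\Lambda^2Y$ component, and the even cocycles are exactly $\bigoplus_{j\le4}S^jW$. For $2\le j\le4$ each monomial of $S^jW$ has the form $u_iu_{l}m'=d(y_{il}m')$, where $m'$ is a monomial in the $u$'s and $y_{il}m'$ has weight $j\le4$; so it is exact. Every odd element has all its components in weight $\ge2$, so there are no nonzero boundaries of weight $\le1$, and $\mathbb{Q}\oplus W$ survives.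

*(b) Multiplication by $[\Omega]$ is injective on $H^{\rm even}(A)$.* By (a), a class is represented by $c+\ell$ with $c\in\mathbb{Q}$ and $\ell=\sum c_iu_i\in W$. Suppose $(c+\ell)\Omega$ is exact. Since $d$ preserves weight, $c\,\Omega$ (weight $3$) and $\ell\,\Omega$ (weight $4$) are each exact, and each is the boundary of an even element of its own weight.

In weight $3$ the even part of $A$ is $S^3W$, on which $d=0$. So $c\,\Omega=0$ in $A$, and since $\Omega\neq0$ in $A$, $c=0$.

In weight $4$ the even part of $A$ is $S^4W\oplus\Lambda^2Y$, and $d=0$ on $S^4W$. So $\ell\,\Omega\in d(\Lambda^2Y)$. Apply the map $1\otimes d:S^2W\otimes Y\to S^2W\otimes S^2W$ and then the projection to $S^2(S^2W)$. The element $d(yy')$ goes to $dy\otimes dy'-dy'\otimes dy$ and then to $0$. So $\ell\,\Omega$ must go to $0$. Write $e_{ij}=u_iu_j$, with $e_{ij}=e_{ji}$; the $e_{ij}$ with $i\le j$ form a basis of $S^2W$, and the products $e_{ij}\cdot e_{pq}$ form a basis of $S^2(S^2W)$. The image of $\ell\,\Omega$ is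
$$\sum_ic_i\bigl(e_{i1}\cdot e_{23}+e_{i2}\cdot e_{13}-2\,e_{i3}\cdot e_{12}\bigr)$$
$$=c_1(e_{11}e_{23}-e_{12}e_{13})+c_2(e_{22}e_{13}-e_{12}e_{23})+2c_3(e_{13}e_{23}-e_{33}e_{12}). \tag{5}$$
The coefficients of $e_{11}e_{23}$, $e_{22}e_{13}$, $e_{33}e_{12}$ are $c_1$, $c_2$, $-2c_3$. Hence $\ell=0$.

**Step 3: the target $D$.** This step makes the lifting in Step 4 possible. Let $D=A\otimes\mathbb{Q}[x]$, $\deg x=k=6m-2$, $dx=\Omega$. By (b) and Lemma 4, and since by (a) $H^j(A)=0$ for even $j>2m$,
$$H^j(D)=0\qquad\text{for even } j>2m. \tag{6}$$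

**Step 4: construction of $\Lambda V$ together with $\Phi:\Lambda V\to D$.** Here we kill the even cohomology in degrees $\ge6m$ by odd generators and carry $\Phi$ along. Let $C(6m)=\Lambda P\otimes\Lambda x$ with $dx=\Omega$, and let $\Phi:C(6m)\to D$ be the projection $\Lambda P\to A$ together with $x\mapsto x$. For $n=6m,6m+2,6m+4,\dots$ set inductively
$$C(n+2)=C(n)\otimes\Lambda Z^{n-1},\qquad Z^{n-1}=H^n(C(n))\ \text{ placed in the odd degree } n-1,$$
where $d:Z^{n-1}\to C(n)^n$ is a linear choice of representing cocycles. Let $\Lambda V=\bigcup_nC(n)$. So $V=P\oplus\mathbb{Q}x\oplus Z$, where $Z=\bigoplus_nZ^{n-1}$ is odd and lives in degrees $\ge6m-1$. Inductively $C(n)$ is finite dimensional in each degree, so each $Z^{n-1}$ is finite dimensional and $\Lambda V$ has finite type. All generators have degree $\ge2m$.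

*It is a minimal Sullivan algebra.* The differential of each generator lies in the algebra built before it, so it is a Sullivan algebra. The elements $dy_{ij}=u_iu_j$ and $dx=\Omega$ are decomposable. For $z\in Z^{n-1}$, $dz$ has even degree $n\ge6m$, and all even generators have degree $2m$ or $6m-2$. So $dz$ has no linear term.

*The map $\Phi$ extends.* Let $z$ run through a basis of $Z^{n-1}$. Then $\Phi(dz)$ is a cocycle of $D$ of even degree $n\ge6m>2m$. By (6) it is exact. Choose $\Phi(z)\in D^{n-1}$ with $d\Phi(z)=\Phi(dz)$. This defines $\Phi$ on $C(n+2)$, and in the end on $\Lambda V$.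

*Even cohomology in degrees $j\ge6m$.* Let $j\ge6m$ be even. Generators added after $C(j+2)$ has been formed have degree $\ge j+1$. So $\Lambda V$ and $C(j+2)$ agree in degrees $j-1$ and $j$, and $H^j(\Lambda V)=H^j(C(j+2))$. An element of $C(j+2)^j$ involving $Z^{j-1}$ would need either one factor from $Z^{j-1}$ and a factor from $C(j)^1=0$, or two factors from $Z^{j-1}$, of degree $2(j-1)>j$. So $C(j+2)^j=C(j)^j$. Each cocycle in $C(j)^j$ is cohomologous in $C(j)$ to one of the chosen representatives $dz$, hence is exact in $C(j+2)$. So $H^j(\Lambda V)=0$.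

*Even cohomology in degrees $j<6m$.* For even $j<6m$, the cochains of degrees $j-1$ and $j$ are those of $\Lambda P\otimes\Lambda x$, since $Z$ starts in degree $6m-1$ and $j\le6m-2$. A monomial of even degree contains an even number of $y$'s; two of them have degree $8m-2\ge6m$. Three $u$'s have degree $6m$, and $x$ times another generator has degree at least $(6m-2)+2m\ge6m$. So in even degrees $<6m$ there are only $1$, $u_i$, $u_iu_j$ and $x$. The $u_iu_j=dy_{ij}$ are exact. If $m\geq 2$, the degrees $4m$ and $6m-2$ differ, and $dx=\Omega\ne0$ shows that $x$ contributes no cocycle. If $m=1$ the degrees coincide, but $d(\sum c_{ij}u_iu_j+cx)=c\,\Omega$ vanishes only for $c=0$, so the conclusion is the same. No nonzero combination of the $u_i$ is exact, because $(\Lambda V)^{2m-1}$ is zero if $m\ge2$, as generators have degree $\ge2m$ and $2m-1>0$, and zero if $m=1$, as $V^1=0$. Hence $H^{\rm even}(\Lambda V)=\mathbb{Q}\oplus V^{2m}$. Products in $H^{{\rm even},>0}$ are all zero, as they land in degree $4m$.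

*The even generators.* $V^{\rm even}=W\oplus\mathbb{Q}x$, with $W=V^{2m}$ of dimension $3$ and $V^k=\mathbb{Q}x$. Since $2m<4m-1<6m-2=k<6m-1$, we have $V^{<k}=P$.

**Step 5: no power of $x$ is exact in the truncation.** This step produces $\rho$. Let $A^+$ be the part of $A$ of positive degree. As $d(A^+)\subset A^+$ and $dx=\Omega\in A^+$, the subspace $A^+D=A^+\otimes\mathbb{Q}[x]$ is a dg ideal of $D$. Since $A^0=\mathbb{Q}$, $D/A^+D=\mathbb{Q}[x]$, with zero differential. Because $\Phi(P)\subset A^+$, the composite $\Lambda V\to D\to\mathbb{Q}[x]$ kills the ideal $I_k$ generated by $V^{<k}=P$. It induces a cdga morphism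
$$\rho:(\Lambda V^{\ge k},\bar d)\to(\mathbb{Q}[x],0),\qquad\rho(x)=x .$$
If $x^N=\bar d\Psi$, then $x^N=\rho(\bar d\Psi)=d\rho(\Psi)=0$ in $\mathbb{Q}[x]$, a contradiction. So $[x]^N\ne0$ for all $N$. A homogeneous basis of $V$ contains a basis of $V^k=\mathbb{Q}x$, that is, a nonzero multiple of $x$. This contradicts the conclusion of the conjecture, while its hypotheses hold. $\blacksquare$

Since $\bar dx=0$, there is also a cdga morphism $\mathbb{Q}[x]\to\Lambda V^{\ge k}$, $x\mapsto x$, and $\rho$ is a left inverse to it. So $H(\Lambda V^{\ge k},\bar d)$ retracts onto $\mathbb{Q}[x]$.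

*The case $m=1$.* Here $V^2=\langle u_1,u_2,u_3\rangle$, $V^4=\mathbb{Q}x$, and the $y_{ij}$ lie in $V^3$. The first stage adds nothing. Indeed, in $C(6)$ degree $6$ is $S^3W\oplus\Lambda^2Y\oplus W x$; a cocycle $q+s+\ell x$ satisfies $ds+\ell\,\Omega=0$ in weight $4$, so $\ell=0$ by the computation (5), then $s=0$ by injectivity of $d$ on $\Lambda^2Y$; and $S^3W$ is exact. So $H^6(C(6))=0$ and $Z^5=0$, hence $V^3=Y$. With two even generators in place of three, the cocycle $\ell x-(\alpha^2y_{11}y_{12}+\alpha\beta\,y_{11}y_{22}+\beta^2y_{12}y_{22})$ of Section 5 would appear in this degree.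

## 7. Commuting derivations and descending chains: proof of Theorem 2

We now delete finitely many odd generators. Section 4 showed that each deletion produces a derivation $\theta$, and that DCC, not finite dimension, is the property to carry along. With several generators we have several derivations, and their commutators must be controlled.

**Step 1: notation.** This step sets up the successive deletions. Let $u_1,\dots,u_r$ be a homogeneous basis of $U$ ordered by non-decreasing degree. All $|u_i|$ are odd, and $\ge3$ since $V^1=0$. By minimality, (1) and $dU\subset\Lambda U$, the element $du_i$ is decomposable and involves only generators of degree $<|u_i|$, which come earlier in the list: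
$$du_i\in\Lambda^{\ge2}(u_1,\dots,u_{i-1}). \tag{7}$$
Choose a graded complement $T$, $V=U\oplus T$. For $0\le i\le r$ put
$$V_i=\langle u_{i+1},\dots,u_r\rangle\oplus T,\quad A_i=\Lambda V/(u_1,\dots,u_i)=(\Lambda V_i,d_i),\quad H_i=H(A_i),\quad H_i^e=H^{\rm even}(A_i).$$
By (7) the ideal $(u_1,\dots,u_i)$ is a dg ideal. We have $A_0=\Lambda V$ and $A_r=\Lambda V/(U)$.

**Step 2: the derivations $\theta_j$ and their relations.** Every element of $\Lambda V=\Lambda(u_1,\dots,u_i)\otimes\Lambda V_i$ is uniquely a sum of products $u_{j_1}\cdots u_{j_s}\,a$ with $j_1<\dots<j_s\le i$ and $a\in\Lambda V_i$. So for $a\in\Lambda V_i$,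
$$da=d_ia+\sum_{j\le i}u_j\theta_ja+\sum_{j<l\le i}u_ju_l\theta_{jl}a+\cdots, \tag{8}$$
where the dots are terms with at least three $u$'s. The operator $\theta_j=\theta_j^{(i)}$ has degree $1-|u_j|$, which is even and $\le-2$. It is a derivation of $\Lambda V_i$: in $d(ab)=(da)b+(-1)^{|a|}a\,db$ the coefficient of $u_j$ on the right is $\theta_j(a)b$ from the first term, and from the second
$$(-1)^{|a|}a\,u_j\theta_jb=(-1)^{|a|}(-1)^{|a|}u_j\,a\,\theta_jb=u_j\,a\,\theta_jb .$$

Now expand $d^2a=0$ up to two $u$'s. By (7), $du_j$ contains at least two $u$'s. Let $c^p_{jl}$, for $j<l$, be the coefficient of $u_ju_l$ in $du_p$. The contributions are as follows. First,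
$$d(d_ia)=d_i^2a+\sum_ju_j\theta_jd_ia+\sum_{j<l}u_ju_l\theta_{jl}d_ia+\cdots.$$
Next,
$$d(u_p\theta_pa)=(du_p)\theta_pa-u_pd_i\theta_pa-\sum_qu_pu_q\theta_q\theta_pa+\cdots.$$
Finally $d(u_ju_l\theta_{jl}a)=u_ju_ld_i\theta_{jl}a+\cdots$, because $d(u_ju_l)$ contains at least three $u$'s. In $-\sum_{p,q}u_pu_q\theta_q\theta_pa$ the coefficient of $u_ju_l$, $j<l$, is $-(\theta_l\theta_j-\theta_j\theta_l)a=[\theta_j,\theta_l]a$, since $u_lu_j=-u_ju_l$. The linear and quadratic parts therefore read
$$\theta_jd_i=d_i\theta_j,\qquad \theta_{jl}d_i+d_i\theta_{jl}+[\theta_j,\theta_l]+\sum_{p\le i}c^p_{jl}\theta_p=0\quad(j<l\le i). \tag{9}$$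
So each $\theta_j$ induces a derivation of even degree on $H_i$, preserving $H_i^e$. On $H_i$ the first two terms of the second identity vanish.

**Step 3: three facts about passing from $A_{i-1}$ to $A_i$.** These are what the induction uses. Let $i\ge1$ and let $\pi:A_{i-1}\to A_i$ be the projection.

*Fact 1. On $H_i$, $\theta_i^{(i)}$ commutes with $\theta_j^{(i)}$ for $j<i$.* By (7), $u_i$ occurs in no $du_p$ with $p\le i$, so $c^p_{ji}=0$ for all $p\le i$. By (9), $[\theta_j,\theta_i]=0$ on $H_i$.

*Fact 2. For $j<i$, the map $\pi_*:H_{i-1}\to H_i$ satisfies $\pi_*\theta_j^{(i-1)}=\theta_j^{(i)}\pi_*$.* Both $\pi\theta_j^{(i-1)}$ and $\theta_j^{(i)}\pi$ are linear maps $f:\Lambda V_{i-1}\to\Lambda V_i$ with $f(ab)=f(a)\pi(b)+\pi(a)f(b)$. Such maps agree if they agree on $V_{i-1}=\mathbb{Q}u_i\oplus V_i$. For $a\in V_i$, write the part of $da$ consisting of terms whose only factor among $u_1,\dots,u_{i-1}$ is $u_j$ as $u_j(b+u_ib')$ with $b,b'\in\Lambda V_i$. Then $\theta_j^{(i-1)}a=b+u_ib'$ and $\theta_j^{(i)}a=b$, so both maps send $a$ to $b$. On $u_i$: since $du_i\in\Lambda^{\ge2}(u_1,\dots,u_{i-1})$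 has no terms with exactly one of $u_1,\dots,u_{i-1}$, $\theta_j^{(i-1)}u_i=0$; and $\pi u_i=0$. So both maps vanish on $u_i$.

*Fact 3. $\operatorname{im}(H_{i-1}^e\to H_i^e)=\ker(\theta_i^{(i)}|_{H_i^e})$.* We have $A_{i-1}=\Lambda u_i\otimes\Lambda V_i$. Reducing (8) modulo $u_1,\dots,u_{i-1}$, its differential is $a\mapsto d_ia+u_i\theta_ia$ for $a\in\Lambda V_i$. Since $du_i=0$ in $A_{i-1}$ by (7), it sends $u_ib\mapsto-u_id_ib$ for $b\in\Lambda V_i$. So $u_iA_{i-1}$ is a copy of $A_i$, shifted by $|u_i|$ and with the sign of the differential changed. In the long exact sequence of $0\to u_iA_{i-1}\to A_{i-1}\to A_i\to0$ the connecting map sends the class of a cocycle $a$ to the class of $u_i\theta_ia$; under the identification it is $\pm\theta_i$. Exactness at $H_i$, in even degrees, is the assertion.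

**Step 4: the chain condition.** This is the property that replaces finite dimension.

**Claim.** For $0\le i\le r$, $H_i^e$ has DCC on graded subspaces stable under $\theta_1^{(i)},\dots,\theta_i^{(i)}$.

We use induction on $i$. For $i=0$ it holds because $H_0^e=H^{\rm even}(\Lambda V)$ is finite dimensional.

Let $i\ge1$, $\theta=\theta_i^{(i)}$ and $K=\ker\theta|_{H_i^e}$. By Fact 1, $K$ is stable under $\theta_j$ for $j<i$.

*$K$ has DCC on graded subspaces stable under $\theta_1,\dots,\theta_{i-1}$.* By Fact 3, $K$ is the image of $H_{i-1}^e$ under $\pi_*$. Given a descending chain $(K^{(a)})_a$ in $K$, the subspaces $\pi_*^{-1}(K^{(a)})\subset H_{i-1}^e$ are graded, descending, and stable under $\theta_1^{(i-1)},\dots,\theta_{i-1}^{(i-1)}$ by Fact 2. By induction they are eventually constant, and so are the $K^{(a)}=\pi_*\pi_*^{-1}(K^{(a)})$.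

*Leading terms.* For a stable graded $M\subset H_i^e$ and $j\ge0$, put
$$M_j=\theta^j\bigl(M\cap\ker\theta^{j+1}\bigr)\subset K .$$
It is graded, since $\theta$ is homogeneous, and it is stable under $\theta_1,\dots,\theta_{i-1}$, since these preserve $M$ and commute with $\theta$. We have $M_{j+1}\subset M_j$, because $\theta(M\cap\ker\theta^{j+2})\subset M\cap\ker\theta^{j+1}$. Clearly $M\subset M'$ implies $M_j\subset M'_j$. (In the example $v^n\mapsto n!\,g^n$ of Section 4, $\theta^nv^n$ is such a leading term.)

*Leading terms detect equality: if $M\subset M'$ and $M_j=M'_j$ for all $j$, then $M=M'$.* Since $\theta$ lowers degree and $H_i$ vanishes in negative degrees, every element of $M'$ lies in some $\ker\theta^{j}$. We show $M'\cap\ker\theta^{j}\subset M$ by induction on $j$; for $j=0$ the left side is $0$. Let $n'\in M'\cap\ker\theta^{j+1}$. Then $\theta^jn'\in M'_j=M_j$, so there is $n\in M\cap\ker\theta^{j+1}$ with $\theta^jn=\theta^jn'$. Now $n'-n\in M'\cap\ker\theta^j\subset M$, so $n'\in M$.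

*Chains stabilize.* Let $M^{(1)}\supset M^{(2)}\supset\cdots$ be stable graded subspaces of $H_i^e$. The subspaces $M_j^{(a)}$ of $K$ decrease in $a$ and in $j$. By DCC in $K$ the diagonal chain $M_a^{(a)}$ is constant for $a\ge a_0$, say. For $a,j\ge a_0$ let $b=\max(a,j)$; then
$$M_b^{(b)}\subset M_j^{(a)}\subset M_{a_0}^{(a_0)},$$
and the outer terms are equal. So $M_j^{(a)}=M_{a_0}^{(a_0)}$ for all $a,j\ge a_0$. For each of the finitely many $j<a_0$, the chain $(M_j^{(a)})_a$ is eventually constant by DCC in $K$. So there is $a_1\ge a_0$ with $M_j^{(a)}=M_j^{(a_1)}$ for all $a\ge a_1$ and all $j$. Since leading terms detect equality, $M^{(a)}=M^{(a_1)}$ for $a\ge a_1$. This proves the claim.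

**Step 5: from the chain condition to nilpotency.** Here the chain is the chain of powers of an ideal. Let $\mathfrak a=H^{{\rm even},>0}(A_r)$, where $A_r=(\Lambda T,d_r)$, and let $\mathfrak a^n$ be the span of $n$-fold products.

First, $\theta_j\mathfrak a\subset\mathfrak a$ for $j\le r$; the only danger is that $\theta_j$ sends a class of positive degree to a nonzero class of degree $0$. For $t\in T$, minimality gives $dt\in\Lambda^{\ge2}V$, so in (8) with $i=r$ the term $u_j\theta_jt$ has word length $\ge2$, and $\theta_jt\in\Lambda^+T$. As $\theta_j$ is a derivation, $\theta_j(\Lambda^+T)\subset\Lambda^+T$. A class in $\mathfrak a$ is represented by a cocycle in $\Lambda^+T$, and $\Lambda^+T$ is zero in degree $0$. So $\theta_j$ maps $\mathfrak a$ to classes of even positive degree.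

Since the $\theta_j$ are derivations of even degree, each $\mathfrak a^n$ is a stable graded subspace of $H_r^e$. By the claim with $i=r$, the chain $\mathfrak a\supset\mathfrak a^2\supset\cdots$ is eventually constant: there is $N$ with $\mathfrak a^N=\mathfrak a^n$ for all $n\ge N$. But $\mathfrak a^n$ lives in degrees $\ge2n$. So $\mathfrak a^N$ lives in degrees $\ge2n$ for every $n$, hence $\mathfrak a^N=0$.

For the last statement of the theorem, split each of $2N$ classes of positive degree into homogeneous parts. A product with $e$ even and $o$ odd factors, $e+o=2N$, can be regrouped up to sign so that the odd factors are multiplied in pairs. It then contains at least $e+\lfloor o/2\rfloor\ge N$ factors in $\mathfrak a$, so it is zero. $\blacksquare$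

## 8. Generators of lowest even degree: proof of Corollary 3, and sharpness

**Step 1: the first statement.** Let $v\in V^k$, $k$ even, and $dv\in\Lambda U$ with $U$ as in the corollary. Since $dv$ has positive degree, $dv\in\Lambda^+U\subset(U)$, so $v$ is a cocycle of even positive degree in $\Lambda V/(U)$. By Theorem 2, $v^N$ is exact there for some $N$. As $U\subset V^{<k}$, there is a further quotient map $\Lambda V/(U)\to\Lambda V^{\ge k}$. Applying it, $v^N$ is exact in $\Lambda V^{\ge k}$.

**Step 2: finding $U$ when $k$ is the least even degree with $V^k\ne0$.** Now $V^{<k}$ is concentrated in odd degrees. By (1), $dv\in\Lambda F$ for some finite-dimensional graded $F\subset V^{<k}$. It remains to enlarge $F$ to a finite-dimensional graded $U\subset V^{<k}$ with $dU\subset\Lambda U$. We show by induction on $s$ that every finite-dimensional graded $F\subset V^{\le s}$ lies in a finite-dimensional graded $U\subset V^{\le s}$ with $dU\subset\Lambda U$. For $s=1$ this is clear, as $V^{\le1}=0$. For $s\ge2$, by (1) the differentials of a basis of $F^s$ involve only finitely many generators,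 of degree $<s$; let $G\subset V^{\le s-1}$ be a finite-dimensional graded subspace with $d(F^s)\subset\Lambda G$. By induction $F^{<s}+G$ lies in a finite-dimensional graded $U'\subset V^{\le s-1}$ with $dU'\subset\Lambda U'$. Then $U=U'\oplus F^s$ contains $F$, and $d(F^s)\subset\Lambda G\subset\Lambda U'\subset\Lambda U$. Use this with $s=k-1$. Then $dv\in\Lambda F\subset\Lambda U$, and Step 1 applies.

**Step 3: the conjecture for $V^{\rm even}$ in one degree.** If $V^{\rm even}$ is concentrated in a single degree, every even basis element has the least even degree and is nilpotent in its truncation by Step 2. Odd basis elements have square zero. So the conjecture holds in this case. In Theorem 1, $V^{\rm even}$ lies in the two degrees $2m$ and $6m-2$, and the conclusion fails for $x$, in the second lowest even degree. $\square$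

So, in terms of the number of even degrees in which $V$ is nonzero, the positive result is optimal. The least possible value of $\dim V^{\rm even}$ in a counterexample is not determined here; the examples of Theorem 1 have $\dim V^{\rm even}=4$. The argument of Section 7 does not cover them because $dx=\Omega$ involves the even generators $u_1,u_2,u_3$, and deleting these leads to the sequence (3), where $H^{\rm odd}$ enters.
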